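
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[lemma]{Remark}
\renewcommand{\thetheorem}{\Alph{theorem}}

\title{Twisting, linking, and Sobolev homeomorphic extensions in three dimensions}


\begin{abstract}
Suppose that a homeomorphism $\varphi$ of the unit sphere in $\mathbb R^3$ has a continuous extension to the ball with derivatives in $L^q$. Does it then have a homeomorphic extension with derivatives in $L^q$? We show that for every $q\in(1,2]$ the answer is no. The counterexamples twist infinitely many thin bands of the sphere by a full turn. A continuous map can undo such a twist cheaply, by crushing circles to points of the axis. A homeomorphism must pay more: of two arcs on opposite sides of the axis it has to stretch at least one, because two short images would close up to a pair of curves that is linked and unlinked at once. For $q=1$ the answer is yes: every homeomorphism of the sphere has a homeomorphic extension in $W^{1,1}$.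
\end{abstract}

\section{The question and the answer}

Let $\mathbb B$ be the open unit ball in $\mathbb R^3$, let $\mathbb S=\partial\mathbb B$, and let $\varphi:\mathbb S\to\mathbb S$ be a homeomorphism of $\mathbb S$ onto itself. A map $h:\overline{\mathbb B}\to\mathbb R^3$ with $h=\varphi$ on $\mathbb S$ is an \emph{extension} of $\varphi$. It is a \emph{continuous extension} if $h$ is continuous on $\overline{\mathbb B}$, and a \emph{homeomorphic extension} if $h$ is a homeomorphism of $\overline{\mathbb B}$ onto $\overline{\mathbb B}$. For $1\le q<\infty$, $W^{1,q}(\mathbb B,\mathbb R^3)$ is the space of maps that lie in $L^q(\mathbb B)$ together with their weak first derivatives.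

If integrability is dropped, a homeomorphic extension always exists, for example the cone $h(r\omega)=r\varphi(\omega)$. When $\varphi$ is Lipschitz, so is the cone, and it lies in every $W^{1,q}$. For a general $\varphi$ the cone only transports the roughness of $\varphi$ into the ball. If instead injectivity is dropped, the problem becomes analytic: by a theorem of Gagliardo, for $1<q<\infty$ the map $\varphi$ is the trace of some map in $W^{1,q}(\mathbb B,\mathbb R^3)$ if and only if
\[
\int_{\mathbb S}\int_{\mathbb S}\frac{|\varphi(x)-\varphi(y)|^q}{|x-y|^{q+1}}\,dx\,dy<\infty .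
\]
This condition measures oscillation of $\varphi$ and does not mention injectivity. The following question, posed by Hencl, Koski and Onninen \cite{HKO}, asks whether the two requirements can be met together as soon as the second one can be met by a continuous map.

\begin{question}[\cite{HKO}]
Suppose that a homeomorphism $\varphi:\mathbb S\to\mathbb S$ admits a continuous extension in $W^{1,q}(\mathbb B,\mathbb R^3)$ for some $q\in[1,\infty)$. Does $\varphi$ also admit a homeomorphic extension in $W^{1,q}(\mathbb B,\mathbb R^3)$?
\end{question}

One might hope that injectivity can be restored at bounded cost. This is not so.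

\begin{theorem}\label{thm:A}
There is a homeomorphism $\varphi:\mathbb S\to\mathbb S$ that has a continuous extension in $W^{1,2}(\mathbb B,\mathbb R^3)$ but no homeomorphic extension in $W^{1,2}(\mathbb B,\mathbb R^3)$.
\end{theorem}

\begin{theorem}\label{thm:B}
There is a single homeomorphism $\varphi:\mathbb S\to\mathbb S$ with a continuous extension that belongs to $W^{1,q}(\mathbb B,\mathbb R^3)$ for all $q\in[1,2)$, but with no homeomorphic extension in $W^{1,q}(\mathbb B,\mathbb R^3)$ for any $q>1$.
\end{theorem}

\begin{theorem}\label{thm:C}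
Every homeomorphism $\varphi:\mathbb S\to\mathbb S$ has a homeomorphic extension in $W^{1,1}(\mathbb B,\mathbb R^3)$.
\end{theorem}

The question, posed for all $q\in[1,\infty)$, is thus answered in the negative, already by Theorem~\ref{thm:A}. More precisely, the answer is no for each $q\in(1,2]$ and yes for $q=1$, so that the exponent $1$ cannot be added to the non-existence statement of Theorem~\ref{thm:B}. The range $q>2$ is not settled here; see Remark~\ref{rem:range}.

\paragraph{The idea of the counterexamples.}
Consider a band of the sphere around the circle at angle $\psi$ from the north pole. Let $\varphi$ rotate the latitudes of this band so that the rotation angle increases by $2\pi$ over a width $w$, and let $\varphi$ be the identity on the rest of the band, out to distance $d$ on both sides. How much does it cost to extend $\varphi$ into the ball?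

A \emph{continuous} extension may undo the twist within depth $w$, by interpolating linearly between rotated and unrotated points. Its derivative has size $\psi/w$ on a set of volume about $\psi w^2$, so the cost is about
\[
(\psi/w)^q\,\psi w^2=\psi^{q+1}w^{2-q}.
\]
For a \emph{homeomorphism} $h$ and $w<R<d$, consider two arcs in the ball of radius $R$ about the center line of the band, on opposite sides of the axis. Their endpoints are fixed by $\varphi$. We show that their images cannot both be much shorter than $\psi$: otherwise the images could be replaced by straight chords without changing linking numbers. But the chords together with the twisted curves on the sphere form the link of Figure~\ref{fig:link}, whereas the images of the arcs together with the same twisted curves are unlinked. So an arc of length about $R$ is stretched to length about $\psi$. This happens at every azimuth or at the opposite one, so on average $|Dh|$ is at least of size $\psi/R$ on a region of volume about $\psi R\,dR$. The cost is at least about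
\[
\int_w^d(\psi/R)^q\,\psi R\,dR=\psi^{q+1}\int_w^dR^{1-q}\,dR .
\]
For $q=2$ the two costs are $\psi^3$ and $\psi^3\log(d/w)$. Their ratio is as large as we like when $w$ is small, and infinitely many bands accumulating at the pole turn this into Theorem~\ref{thm:A}. For $q<2$ the ratio is exploited in a different way, explained before the proof of Theorem~\ref{thm:B}.

\section{Twist maps and their cheap continuous extensions}\label{sec:twist}

We use spherical coordinates $x=r(\sin\psi\cos\theta,\sin\psi\sin\theta,\cos\psi)$; the line $\sin\psi=0$ is the \emph{axis}, and $N$ is the point of $\mathbb S$ with $\psi=0$. Fix numbers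
\begin{equation}\label{eq:data}
1\ge\psi_1>\psi_2>\cdots\to0,\qquad 0<w_j<d_j\le\tfrac12\psi_j,
\end{equation}
such that the intervals $(\psi_j-d_j,\psi_j+d_j)$ are pairwise disjoint. Let $s(t)=0$ for $t\le-1$, $s(t)=\frac{t+1}2$ for $-1\le t\le1$, $s(t)=1$ for $t\ge1$, and for $\psi\in(0,\pi]$ put
\[
\alpha(\psi)=2\pi\sum_j\Big[s\Big(\frac{\psi-\psi_j}{w_j}\Big)-1\Big],\qquad
\varphi(\psi,\theta)=(\psi,\theta+\alpha(\psi)),
\]
with both poles fixed. The $j$th term vanishes for $\psi\ge\psi_j+w_j$, and $\psi_j+w_j\to0$, so the sum is finite near each $\psi>0$ and $\alpha$ is continuous on $(0,\pi]$. The map $\varphi$ rotates each latitude. It is a bijection, and it is continuous, at the poles because it preserves $\psi$; hence it is a homeomorphism. From here to the end of Section~\ref{sec:energy}, $\varphi$ denotes such a twist map. We shall use the following properties of $\alpha$.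
\begin{itemize}
\item If $\psi\in(0,\pi]$ lies in no interval $(\psi_j-w_j,\psi_j+w_j)$, then $\alpha(\psi)\in2\pi\mathbb Z$ and $\varphi(\psi,\theta)=(\psi,\theta)$.
\item Let $w_j<R<d_j$. On $[\psi_j-R,\psi_j+R]$ only the $j$th term varies. So $\alpha$ has slope $\pi/w_j$ on $(\psi_j-w_j,\psi_j+w_j)$, is constant on the two remaining parts, and increases in total from some $2\pi k$ to $2\pi(k+1)$. In particular, for $|\psi-\psi_j|\le R$,
\begin{equation}\label{eq:half}
\alpha(\psi)\equiv\pi\ (\mathrm{mod}\ 2\pi)\quad\Longleftrightarrow\quad\psi=\psi_j .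
\end{equation}
\end{itemize}
It is because each twist is a full turn that $\varphi$ is the identity between the twists, so that each twist can be treated separately.

\begin{lemma}\label{lem:upper}
The map $\varphi$ has a continuous extension $H$ such that, for every $q\ge1$,
\[
H\in W^{1,q}(\mathbb B,\mathbb R^3)\qquad\text{whenever}\qquad\sum_j\psi_j^{q+1}w_j^{2-q}<\infty .
\]
\end{lemma}

\begin{proof}
The sets $U_j=\{|\psi-\psi_j|<w_j,\ 1-w_j<r\le1\}$ are pairwise disjoint. Write $\zeta=x_1+ix_2$. Put $H(x)=x$ off $\bigcup_jU_j$, and on $U_j$
\[
H(x)=(\zeta f_j,\,x_3),\qquad f_j=1+\chi_j(r)\big(e^{i\alpha(\psi)}-1\big),\qquad \chi_j(r)=1-\frac{1-r}{w_j},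
\]
with the first two coordinates written as a complex number. Since $0\le\chi_j\le1$, the factor $f_j$ is a convex combination of $1$ and $e^{i\alpha}$; hence $|f_j|\le1$ and $|H(x)|\le|x|$.

\emph{Continuity.} We have $f_j=1$ where $|\psi-\psi_j|=w_j$ (there $e^{i\alpha}=1$) and where $r=1-w_j$ (there $\chi_j=0$). Since $\psi_j,w_j\to0$, the sets $U_j$ accumulate only at $N$: every point of $\overline{\mathbb B}\setminus\{N\}$ has a neighborhood that meets only finitely many of them. So $H$ is continuous off $N$. It is continuous at $N$ because $|H(x)-x|\le2|\zeta|$. On $\mathbb S$ we have $\chi_j=1$, so $H=\varphi$.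

\emph{Energy.} As $w_j\to0$, a compact subset of $\mathbb B$ meets only finitely many $U_j$, so $H$ is locally Lipschitz in $\mathbb B$. On $U_j$ we have $r\ge\frac12$, $|\zeta|\le\psi\le\frac32\psi_j$, $|\chi_j'|=1/w_j$, $|\alpha'|=\pi/w_j$ and $|\nabla\psi|=1/r\le2$. Hence $|Df_j|\le 2|\chi_j'|+|\alpha'||\nabla\psi|\le C/w_j$ and
\[
|DH|\le C\big(1+|\zeta||Df_j|\big)\le C'\psi_j/w_j ,
\]
where we used $\psi_j/w_j>1$. Moreover $|U_j|\le2\pi\cdot2w_j\cdot w_j\cdot\frac32\psi_j$. Therefore $\int_{U_j}|DH|^q\le C_q\psi_j^{q+1}w_j^{2-q}$. Off $\bigcup_jU_j$ the derivative $|DH|$ is bounded.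
\end{proof}

The map $H$ is not injective: on the circle $\psi=\psi_j$, $r=1-w_j/2$ we have $\chi_j=\frac12$ and $e^{i\alpha}=-1$, so $f_j=0$ and the circle is crushed to a point of the axis. The next section shows what a homeomorphism has to do instead.

\section{A twist forces long arcs}\label{sec:link}

Fix $j$, a radius $R\in(w_j,d_j)$ and an azimuth $\theta\in\mathbb R/2\pi\mathbb Z$. Let $\Pi_\theta$ be the open half-plane of azimuth $\theta$, bounded by the axis. In $\Pi_\theta$ we use polar coordinates $(R',\tau)$ around the point $\psi=\psi_j$, $r=1$, given by $(\psi-\psi_j,1-r)=(-R'\cos\tau,R'\sin\tau)$. Put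
\begin{align*}
\sigma_{R,\theta}&:\ \tau\in[0,\pi]\mapsto\{r=1-R\sin\tau,\ \psi=\psi_j-R\cos\tau,\ \text{azimuth }\theta\},\\
\Delta_\theta&=\{r=1-R'\sin\tau,\ \psi=\psi_j-R'\cos\tau,\ \text{azimuth }\theta:\ 0\le R'\le R,\ 0\le\tau\le\pi\}.
\end{align*}
The arc $\sigma_\theta=\sigma_{R,\theta}$ has its interior in $\mathbb B$ and its endpoints $a_\theta^\pm$ on $\mathbb S$, at $\psi=\psi_j\pm R$; these are fixed by $\varphi$. Let $s_\theta\subset\mathbb S$ be the meridian arc from $a_\theta^-$ to $a_\theta^+$, and $c_\theta=[a_\theta^-,a_\theta^+]$ the straight chord. The loop $m_\theta=s_\theta\cup\sigma_\theta$ bounds the topological closed disc $\Delta_\theta$. Since $0<\psi_j-R<\psi_j+R<\frac32\psi_j<\frac\pi2$ and $1-R\ge\frac12$, all these sets lie in $\Pi_\theta$, and $s_\theta$ lies on the open upper hemisphere; so does $\varphi(s_\theta)$, because $\varphi$ preserves $\psi$. Finally, let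
\[
\gamma_\theta=\varphi(s_\theta)\cup c_\theta .
\]
The chord $c_\theta$ meets $\mathbb S$ only in its endpoints $a_\theta^\pm=\varphi(a_\theta^\pm)$, so $\gamma_\theta$ is a simple closed curve. We compare the azimuths $\theta_0=\theta$ and $\theta_1=\theta+\pi$, and use the indices $0,1$ for them: $\sigma_0,\sigma_1$, and so on.

\paragraph{Linking numbers.}
For disjoint closed curves $\gamma,\gamma'$ in $\mathbb R^3$ (continuous maps of the circle, not necessarily injective), the linking number $\operatorname{lk}(\gamma,\gamma')$ is the degree of the Gauss map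
\[
(s,t)\mapsto\frac{\gamma(s)-\gamma'(t)}{|\gamma(s)-\gamma'(t)|}
\]
from the torus to the unit sphere; see, for example, Rolfsen \cite[Ch.~5]{Rolfsen}. We choose orientations arbitrarily, since they affect only signs. By homotopy invariance of the degree, $\operatorname{lk}$ does not change when the two curves move while staying disjoint from each other. If $\gamma$ contracts to a point in the complement of $\gamma'$, then $\operatorname{lk}(\gamma,\gamma')=0$, because the Gauss map becomes homotopic to one that depends on $t$ only. Finally, if some value of the Gauss map has exactly one preimage, and the map is a smooth local diffeomorphism there, then $\operatorname{lk}(\gamma,\gamma')=\pm1$.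

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\draw[gray!60] (0,0) circle (1);
\draw[gray!60] (0,0) circle (2);
\fill (0,0) circle (0.025);
\draw[thick,domain=0:360,samples=150,variable=\t] plot ({(1+\t/360)*cos(\t)},{(1+\t/360)*sin(\t)});
\draw[thick] (1,0)--(1.42,0);
\draw[thick] (1.58,0)--(2,0);
\draw[thick,blue,domain=0:360,samples=150,variable=\t] plot ({-(1+\t/360)*cos(\t)},{-(1+\t/360)*sin(\t)});
\draw[thick,blue] (-1,0)--(-1.42,0);
\draw[thick,blue] (-1.58,0)--(-2,0);
\fill (1,0) circle (0.04) (2,0) circle (0.04);
\fill[blue] (-1,0) circle (0.04) (-2,0) circle (0.04);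
\node[left] at (1,0) {\small $a_0^-$};
\node[right] at (2,0) {\small $a_0^+$};
\node[right] at (-1,0) {\small $a_1^-$};
\node[left] at (-2,0) {\small $a_1^+$};
\end{tikzpicture}
\caption{One twisted band seen from above the north pole (schematic, with the twist spread over the whole band). The two curves on the sphere (black and blue spirals) make one full turn from the inner to the outer circle. Each is closed up by a straight chord, which runs inside the ball and therefore passes below the other spiral. The black curve passes over the blue one once and under it once: the two closed curves are linked.}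
\label{fig:link}
\end{figure}

\begin{lemma}\label{lem:hopf}
The closed curves $\gamma_0$ and $\gamma_1$ are disjoint, and $\operatorname{lk}(\gamma_0,\gamma_1)=\pm1$.
\end{lemma}

\begin{proof}
The spirals $\varphi(s_0),\varphi(s_1)$ are disjoint because $s_0,s_1$ are. The chords are disjoint because they lie in opposite half-planes. A chord meets $\mathbb S$ only in its endpoints $a_i^\pm\in\varphi(s_i)$, so $c_0$ misses $\varphi(s_1)$ and $c_1$ misses $\varphi(s_0)$. Hence $\gamma_0\cap\gamma_1=\emptyset$.

We count the preimages of the vertical direction $-\mathbf e_3=(0,0,-1)$ under the Gauss map. As both curves are simple, these correspond to the pairs of a point $p\in\gamma_0$ and a point $p'\in\gamma_1$ with $p$ vertically below $p'$. Let $\operatorname{pr}(x)=x_1+ix_2$ be the vertical projection.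
\begin{itemize}
\item $p\in\varphi(s_0)$, $p'\in\varphi(s_1)$: impossible, since $\operatorname{pr}$ is injective on the open upper hemisphere and the spirals are disjoint.
\item $p\in c_0$, $p'\in c_1$: impossible, since $\operatorname{pr}(c_0)$ and $\operatorname{pr}(c_1)$ lie on opposite open rays.
\item $p\in\varphi(s_0)$, $p'\in c_1$: impossible, since $p$ lies on the upper hemisphere and so is the highest point of $\overline{\mathbb B}$ on its vertical line.
\item $p\in c_0$, $p'\in\varphi(s_1)$: here $p'$ has azimuth $\theta_0$. The point of $\varphi(s_1)$ at angle $\psi$ has azimuth $\theta_1+\alpha(\psi)$, so $\alpha(\psi)\equiv\theta_0-\theta_1\equiv\pi$ modulo $2\pi$, and $\psi=\psi_j$ by \eqref{eq:half}. The chord $c_0$ projects one-to-one onto the segment of the ray of azimuth $\theta_0$ from radius $\sin(\psi_j-R)$ to $\sin(\psi_j+R)$, and $\operatorname{pr}(p')$, at radius $\sin\psi_j$, is an interior point of this segment. So exactly one point $p\in c_0$ projects to $\operatorname{pr}(p')$. It is an interior point of $c_0$, and it lies below $p'$ because it lies in $\mathbb B$.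
\end{itemize}
Thus $-\mathbf e_3$ has exactly one preimage. Both curves are smooth near it. The Gauss map is a local diffeomorphism there if the horizontal projections of the two tangent vectors are linearly independent. That of $c_0$ is a nonzero multiple of $e^{i\theta_0}$. That of $\varphi(s_1)$ is
\[
\frac{d}{d\psi}\Big|_{\psi=\psi_j}\sin\psi\,e^{i(\theta_1+\alpha(\psi))}=e^{i\theta_0}\Big(\cos\psi_j+i\,\frac{\pi}{w_j}\sin\psi_j\Big),
\]
which is not a real multiple of $e^{i\theta_0}$. Hence the degree is $\pm1$.
\end{proof}

\begin{lemma}[Linking obstruction]\label{lem:obstruction}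
Let $h$ be a homeomorphic extension of $\varphi$. Then, for all $j$, all $R\in(w_j,d_j)$ and all $\theta$,
\[
\max\{\operatorname{diam}h(\sigma_{R,\theta}),\ \operatorname{diam}h(\sigma_{R,\theta+\pi})\}\ \ge\ \frac{\psi_j}\pi .
\]
\end{lemma}

\begin{proof}
Suppose that both diameters are smaller than $\psi_j/\pi$. We deduce that $\operatorname{lk}(\gamma_0,\gamma_1)=0$, against Lemma~\ref{lem:hopf}. The injectivity of $h$ inside the ball is used twice: to unlink the images of $m_0$ and $m_1$, and to know that $h(\mathbb B)$ does not touch $\mathbb S$.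

\emph{The curves $h(m_0)$ and $h(m_1)$ are unlinked.} The disc $\Delta_0$ and the loop $m_1$ lie in opposite half-planes, so they are disjoint. As $h$ is injective, $h(m_0)$ contracts in $h(\Delta_0)$, away from $h(m_1)$. Hence $\operatorname{lk}(h(m_0),h(m_1))=0$.

\emph{Straightening.} We have $h(m_i)=\varphi(s_i)\cup h(\sigma_i)$. We keep $\varphi(s_i)$ fixed and move $h(\sigma_i)$ to the chord $c_i$ by linear interpolation of parametrizations, for $i=0,1$ simultaneously. We have to see that the two closed curves stay disjoint.

The moving arc $i$ stays in the convex hull $K_i$ of $h(\sigma_i)$, which contains $a_i^\pm=h(a_i^\pm)$ and has diameter $<\psi_j/\pi$. Since $\psi_j/2\le\psi_j-R\le1$ and $\sin t\ge\frac2\pi t$ on $[0,\frac\pi2]$,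
\[
|a_0^--a_1^-|=2\sin(\psi_j-R)\ge2\sin(\psi_j/2)\ge\frac{2\psi_j}\pi .
\]
A common point of $K_0$ and $K_1$ would give $|a_0^--a_1^-|<2\psi_j/\pi$. So $K_0\cap K_1=\emptyset$, and the two moving arcs never meet.

Since $h(\mathbb S)=\mathbb S$, the bijection $h$ maps $\mathbb B$ onto $\mathbb B$. So interior points of $\sigma_i$ go into $\mathbb B$, and interior points of $c_i$ lie in $\mathbb B$. By convexity of $\mathbb B$, the moving arc $i$ meets $\mathbb S$ only in $a_i^\pm\in\varphi(s_i)$. Since $\varphi(s_0)\cap\varphi(s_1)=\emptyset$, the moving arc $0$ misses $\varphi(s_1)$ and the moving arc $1$ misses $\varphi(s_0)$.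

Hence $\operatorname{lk}(\gamma_0,\gamma_1)=\operatorname{lk}(h(m_0),h(m_1))=0$, the desired contradiction.
\end{proof}

\section{From long arcs to energy: Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:energy}

\begin{lemma}\label{lem:lower}
If $h\in W^{1,q}(\mathbb B,\mathbb R^3)$, $1\le q<\infty$, is a homeomorphic extension of $\varphi$, then
\[
\int_{\mathbb B}|Dh|^q\,dx\ \ge\ c_q\sum_j\psi_j^{q+1}\int_{w_j}^{d_j}R^{1-q}\,dR,\qquad c_q=\frac{(2\pi^2)^{1-q}}{4\pi}.
\]
\end{lemma}

\begin{proof}
Let $\Psi_j(R,\tau,\theta)=\sigma_{R,\theta}(\tau)$ for $w_j<R<d_j$, $0<\tau<\pi$, $\theta\in\mathbb R/2\pi\mathbb Z$. Since $(R,\tau)$ are polar coordinates for $(\psi-\psi_j,1-r)$ on a half-annulus, $\Psi_j$ is a diffeomorphism onto an open set $\Omega_j\subset\mathbb B\cap\{|\psi-\psi_j|<d_j\}$. The sets $\Omega_j$ are pairwise disjoint. The Jacobian of $\Psi_j$ is $r^2\sin\psi\cdot R$. Here $r\ge\frac12$ and $\frac12\psi_j\le\psi\le\frac32\psi_j<\frac\pi2$, so $\sin\psi\ge\frac2\pi\psi\ge\psi_j/\pi$ and the Jacobian is at least $\frac{\psi_j}{4\pi}R$. Also $|\partial_\tau\Psi_j|=R\sqrt{\cos^2\tau+r^2\sin^2\tau}\le R$.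

The map $h\circ\Psi_j$ is continuous and in $W^{1,q}_{\rm loc}$. So for almost every $(R,\theta)$ it is absolutely continuous in $\tau$ on compact subintervals of $(0,\pi)$, and the chain rule holds for almost every $\tau$. As $h$ is continuous up to the endpoints of $\sigma_{R,\theta}$,
\[
\operatorname{diam}h(\sigma_{R,\theta})\le\int_0^\pi|Dh|(\Psi_j(R,\tau,\theta))\,R\,d\tau .
\]
Add this inequality for $\theta$ and for $\theta+\pi$. By Lemma~\ref{lem:obstruction} the left side becomes at least $\psi_j/\pi$. Integrating over $\theta\in(0,\pi)$ and using H\"older's inequality, we obtain for almost every $R\in(w_j,d_j)$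
\[
\psi_j\le R\int_0^{2\pi}\!\!\int_0^\pi|Dh|(\Psi_j)\,d\tau\,d\theta\le R\,(2\pi^2)^{1-\frac1q}\Big(\int_0^{2\pi}\!\!\int_0^\pi|Dh|^q(\Psi_j)\,d\tau\,d\theta\Big)^{1/q}.
\]
Therefore
\[
\int_{\Omega_j}|Dh|^q\,dx\ge\int_{w_j}^{d_j}\frac{\psi_j}{4\pi}R\cdot(2\pi^2)^{1-q}\psi_j^qR^{-q}\,dR
= c_q\,\psi_j^{q+1}\int_{w_j}^{d_j}R^{1-q}\,dR .
\]
Sum over $j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $q=2$ the sum in Lemma~\ref{lem:upper} is $\sum_j\psi_j^3$, whatever the $w_j$ are, while the one in Lemma~\ref{lem:lower} is $\sum_j\psi_j^3\log(d_j/w_j)$. For $j\ge1$ take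
\[
\psi_j=2^{-j},\qquad d_j=2^{-j}/8,\qquad w_j=d_je^{-8^j}.
\]
The intervals $2^{-j}(\frac78,\frac98)$ are disjoint, because $\frac98\cdot\frac12<\frac78$, and $d_j\le\psi_j/2$. Since $\sum_j8^{-j}<\infty$, there is a continuous extension in $W^{1,2}$. A homeomorphic extension in $W^{1,2}$ would satisfy $\int_{\mathbb B}|Dh|^2\ge c_2\sum_j8^{-j}\cdot8^j=\infty$, which is impossible.
\end{proof}

For $q<2$ the integral $\int_w^dR^{1-q}\,dR$ stays bounded as $w\to0$, and thin twists no longer make the lower bound large. But now the cost $\psi^{q+1}w^{2-q}$ of a continuous extension tends to $0$ with $w$, while the lower bound does not. So we may use many bands: $J$ bands of half-width $d\approx\psi/J$ at distance about $\psi$ from the pole have total lower bound of the order of $J\psi^{q+1}(\psi/J)^{2-q}=\psi^3J^{q-1}$, which is unbounded in $J$ exactly when $q>1$.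

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $k\ge1$ let $J_k=2^{k^2}$, and use the angles
\[
\psi_{k,i}=2^{-k}\Big(\frac58+\frac{i-1/2}{4J_k}\Big),\quad1\le i\le J_k,\qquad d_k=\frac{2^{-k}}{8J_k},\qquad w_k=2^{-k^4}d_k\le\tfrac12d_k ,
\]
enumerated in decreasing order, with $d_k$ and $w_k$ attached to every $\psi_{k,i}$. For fixed $k$ the spacing of the $\psi_{k,i}$ is $2d_k$, and the intervals $(\psi_{k,i}-d_k,\psi_{k,i}+d_k)$ lie in $2^{-k}[\frac58,\frac78]$. These ranges are disjoint for different $k$, since $\frac78\cdot\frac12<\frac58$. So all the intervals are pairwise disjoint. Also $d_k\le2^{-k}/16\le\psi_{k,i}/2$, and \eqref{eq:data} holds.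

\emph{Continuous extension.} Let $1\le q<2$. As $\psi_{k,i}\le1$ and $d_k\le1$,
\[
\sum_{k,i}\psi_{k,i}^{q+1}w_k^{2-q}\le\sum_kJ_k2^{-k^4(2-q)}=\sum_k2^{k^2-(2-q)k^4}<\infty .
\]
So the map $H$ of Lemma~\ref{lem:upper}, which does not depend on $q$, lies in $W^{1,q}$ for all $q\in[1,2)$.

\emph{No homeomorphic extension.} Let $q>1$. Since $w_k\le d_k/2$ and $R^{1-q}\ge d_k^{1-q}$ for $R\le d_k$,
\[
\int_{w_k}^{d_k}R^{1-q}\,dR\ge\int_{d_k/2}^{d_k}d_k^{1-q}\,dR=\tfrac12d_k^{2-q}.
\]
As $\psi_{k,i}\ge2^{-k-1}$, Lemma~\ref{lem:lower} gives for a homeomorphic extension in $W^{1,q}$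
\[
\int_{\mathbb B}|Dh|^q\ge c\sum_kJ_k\,2^{-k(q+1)}\Big(\frac{2^{-k}}{8J_k}\Big)^{2-q}=c'\sum_k2^{-3k}J_k^{q-1}=c'\sum_k2^{(q-1)k^2-3k}=\infty
\]
with $c,c'>0$ depending only on $q$. This is impossible.
\end{proof}

\begin{remark}\label{rem:range}
Lemmas~\ref{lem:upper} and~\ref{lem:lower} alone give no counterexample outside $(1,2]$. For $q>2$ we have $\int_{w_j}^{d_j}R^{1-q}\,dR\le w_j^{2-q}/(q-2)$, so the sum in Lemma~\ref{lem:lower} converges whenever the one in Lemma~\ref{lem:upper} does. For $q=1$ the sum in Lemma~\ref{lem:lower} is at most $\sum_jd_j\le\frac34$, because $\psi_j\le1$ and the intervals $(\psi_j-d_j,\psi_j+d_j)$ are disjoint and contained in $(0,\frac32)$.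
\end{remark}

\section{The exponent one: reduction to short isotopies}\label{sec:one}

We turn to Theorem~\ref{thm:C}; from now on $\varphi$ is an arbitrary homeomorphism of $\mathbb S$. Why is $q=1$ different? Suppose that on a shell of thickness $\ell$ the extension runs through a Lipschitz isotopy $G_s$, $0\le s\le1$, of $\mathbb S$: $h(r\omega)=rG_s(\omega)$ with $s$ affine in $r$. The radial derivative of $h$ is essentially $\ell^{-1}\partial_sG$, and
\[
\int_{\rm shell}\ell^{-q}|\partial_sG|^q\,dx\approx\ell^{1-q}\int_{\mathbb S}\int_0^1|\partial_sG|^q\,ds\,d\omega .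
\]
For $q=1$ this does not depend on $\ell$: it is the total length of the paths $s\mapsto G_s(\omega)$. The tangential derivatives contribute at most a constant times $\ell\cdot\operatorname{Lip}(G)$, which is made as small as we like by choosing $\ell$ small. So only the \emph{lengths} of the paths matter, and Lipschitz constants come for free. We therefore approximate $\varphi$ by nice homeomorphisms and join consecutive approximations by isotopies along short paths.

It is convenient to replace $\mathbb S$ by the octahedral surface $Y=\{|x_1|+|x_2|+|x_3|=1\}\subset\mathbb R^3$; radial projection $\kappa:Y\to\mathbb S$ is bi-Lipschitz. A map of $Y$ is \emph{PL} if it is affine on each triangle of some (finite) triangulation of $Y$ into straight triangles. PL maps are Lipschitz; compositions of PL homeomorphisms, and their inverses, are PL. A map $U:[0,1]\times Y\to Y$ is a \emph{Lipschitz isotopy} if it is Lipschitz and each $U_s=U(s,\cdot)$ is a homeomorphism of $Y$; it joins $U_0$ to $U_1$. The \emph{track} of $x$ is the curve $s\mapsto U_s(x)$.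

\begin{lemma}[Short isotopies]\label{lem:short}
For every $\eta>0$ there is $\delta>0$ such that every PL homeomorphism $u:Y\to Y$ with $\sup|u-\mathrm{id}|<\delta$ is joined to $\mathrm{id}$ by a Lipschitz isotopy all of whose tracks have length at most $\eta$.
\end{lemma}

The Lipschitz constant of the isotopy may depend on $u$. The proof is given in Section~\ref{sec:short}.

\begin{proof}[Proof of Theorem~\ref{thm:C}, given Lemma~\ref{lem:short}]
Put $\varphi_Y=\kappa^{-1}\varphi\kappa$. For $k\ge0$ let $\delta_k\le2^{-k}$ be admissible in Lemma~\ref{lem:short} for $\eta=2^{-k}$; since $\delta_k$ may be decreased, we can take the sequence nonincreasing. Every homeomorphism between PL surfaces is a uniform limit of PL homeomorphisms (Moise \cite[Ch.~6]{Moise}), so there are PL homeomorphisms $f_k$ of $Y$ with $\sup|f_k-\varphi_Y|<\delta_k/2$. Then $u_k=f_{k+1}f_k^{-1}$ satisfies $\sup|u_k-\mathrm{id}|=\sup|f_{k+1}-f_k|<\delta_k$. Let $U^k$ be the isotopy of Lemma~\ref{lem:short} from $\mathrm{id}$ to $u_k$, and put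
\[
F_k=\kappa f_k\kappa^{-1},\qquad G^k_s=\kappa U^k_sf_k\kappa^{-1}.
\]
Thus $G^k$ is a family of homeomorphisms of $\mathbb S$ from $F_k$ to $F_{k+1}$, jointly Lipschitz with some constant $L_k$, with tracks of length at most $C2^{-k}$.

Choose $\ell_k>0$ with $\ell_k(1+L_k)\le2^{-k-3}$ and put $r_k=1-\sum_{i\ge k}\ell_i$, so that $r_0\ge\frac34$ and $r_{k+1}=r_k+\ell_k$. Define
\[
h(r\omega)=\begin{cases}rF_0(\omega),&0\le r\le r_0,\\ rG^k_{(r-r_k)/\ell_k}(\omega),&r_k\le r\le r_{k+1},\ k\ge0,\\ \varphi(\omega),&r=1.\end{cases}
\]
Each sphere $\{|x|=r\}$ is mapped bijectively onto itself. As $r\to1$ the corresponding maps of $\mathbb S$ converge uniformly to $\varphi$, since $\sup|G^k_s-F_k|\le C2^{-k}$ and $F_k\to\varphi$ uniformly. So $h$ is a continuous bijection of $\overline{\mathbb B}$, hence a homeomorphism. It is bounded and locally Lipschitz in $\mathbb B$, and Lipschitz on $\{|x|\le r_0\}$. On the $k$th shell, almost everywhere,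
\[
|Dh|\le C\big(1+\ell_k^{-1}|\partial_sG^k_s(\omega)|+L_k\big),\qquad s=(r-r_k)/\ell_k ,
\]
so that
\[
\int_{r_k<|x|<r_{k+1}}|Dh|\,dx\le C\Big(\ell_k+\sup_\omega\operatorname{length}\big(s\mapsto G^k_s(\omega)\big)+\ell_kL_k\Big)\le C'2^{-k}.
\]
Summing over $k$ gives $h\in W^{1,1}(\mathbb B,\mathbb R^3)$.
\end{proof}

\section{Short isotopies of the octahedral surface}\label{sec:short}

If a homeomorphism $g$ is supported in a small disc, Alexander's trick $s\mapsto s\,g(y/s)$ joins it to the identity inside the disc. The tracks stay in the disc, but they need not be short: their speed is only bounded in terms of $\operatorname{Lip}(g)$. The remedy is to compress the disc to a much smaller one first, to apply the trick there, and to expand again; compression and expansion move points monotonically along rays. This is Lemma~\ref{lem:discs}. A homeomorphism close to the identity need not be supported in small discs, but Lemma~\ref{lem:factor} shows that it is a product of ten maps supported in disjoint unions of small discs. The number ten matters only in that it does not depend on the size of the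 discs.

\subsection{Boxes, caps and type $(*)$}

We write $z$ for the third coordinate $x_3$. Let $E=Y\cap\{z=0\}$, with arclength, and
\[
\Theta(e,z)=((1-|z|)e,\,z),\qquad e\in E,\ |z|<1 ,
\]
where $E$ is regarded as a subset of $\mathbb R^2$ on the right-hand side. This is a homeomorphism of $E\times(-1,1)$ onto $Y$ minus the poles $(0,0,\pm1)$, and we use $(e,z)$ as coordinates. From $|\Theta(e,z)-\Theta(e',z')|\le|e-e'|+2|z-z'|$ we see that $\Theta$ is Lipschitz with constant at most $3$; it is bi-Lipschitz on $\{|z|\le1-c\}$ for every $c>0$. For a proper closed arc $I\subset E$ and a closed interval $J\subset(-1,1)$, the set $[I,J]=\Theta(I\times J)$ is called a \emph{box}, and the lengths of $I$ and $J$ are its \emph{sides}. Although $\Theta$ is not PL, the boundary of a box is polygonal, so a box is a PL disc.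

Fix $\varepsilon\in(0,\frac1{10})$. The \emph{caps} are $\{z\ge1-\varepsilon\}$ and $\{z\le-1+\varepsilon\}$. A homeomorphism of $Y$ is of \emph{type $(*)$} if it is PL and is the identity outside a finite union of pairwise disjoint closed sets, each mapped onto itself, each being a cap or a box contained in $\{|z|\le1-\varepsilon/2\}$ with sides at most $\varepsilon$. By continuity it is then the identity on the boundary of each of these sets.

\subsection{Compress, untwist, expand}

\begin{lemma}\label{lem:discs}
A product of ten maps of type $(*)$ is joined to $\mathrm{id}$ by a Lipschitz isotopy with tracks of length at most $150\varepsilon$.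
\end{lemma}

\begin{proof}
\emph{Set-up.} Consider one map of type $(*)$ and one of its sets $D$. If $D$ is a box, use the coordinates $(e,z)$, centered at the center of $D$. If $D$ is a cap, use the coordinates $(x_1,x_2)$, in which $D=\{|x_1|+|x_2|\le\varepsilon\}$; the inverse chart $(x_1,x_2)\mapsto(x_1,x_2,\pm(1-|x_1|-|x_2|))$ is Lipschitz with constant at most $3$. In these coordinates $D$ is convex and symmetric. Let $D^+=\lambda^{-1}D$ with $\lambda<1$ so close to $1$ that all the sets $D^+$ are pairwise disjoint, have Euclidean radius at most $2\varepsilon$ about their centers, and, if $D$ is a box, are again boxes (in particular, avoid the poles). Let $\|\cdot\|$ be the norm with unit ball $D^+$, so $D=\{\|y\|\le\lambda\}$. The chart is bi-Lipschitz on $D^+$, so the given map becomes a bi-Lipschitz map $g$ of $D^+$ with $g(D)=D$ and $g=\mathrm{id}$ off $\operatorname{int}D$.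

\emph{Compression.} For $0<\mu\le\lambda$ let $P_\mu:D^+\to D^+$ be the radial map that is $y\mapsto\frac\mu\lambda y$ on $\{\|y\|\le\lambda\}$ and maps $\|y\|\in[\lambda,1]$ affinely onto $[\mu,1]$ along rays. Then $P_\lambda=\mathrm{id}$, and $P_\mu=\mathrm{id}$ on $\partial D^+$.

\emph{Alexander's trick.} For $0<s\le1$ let $a_s(y)=s\,g(y/s)$ for $\|y\|\le s\lambda$ and $a_s(y)=y$ otherwise; let $a_0=\mathrm{id}$. Each $a_s$ is a homeomorphism of $D^+$, Lipschitz in $y$ with constant $\max\{1,\operatorname{Lip}(g)\}$. We claim that $|a_s(y)-a_{s'}(y)|\le\Lambda|s-s'|$ for some $\Lambda$.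
\begin{itemize}
\item If $0<s'\le s$ and $\|y\|\le s'\lambda$, then
\[
|sg(\tfrac ys)-s'g(\tfrac y{s'})|\le|s-s'|\,|g(\tfrac ys)|+s'\operatorname{Lip}(g)\,|y|\,\big|\tfrac1s-\tfrac1{s'}\big|=|s-s'|\Big(|g(\tfrac ys)|+\operatorname{Lip}(g)\tfrac{|y|}s\Big),
\]
and the last bracket is bounded because $\|y\|/s\le\lambda$.
\item If $0<s'<s$ and $s'\lambda<\|y\|\le s\lambda$, put $s^*=\|y\|/\lambda$. Then $a_{s^*}(y)=y=a_{s'}(y)$, because $g=\mathrm{id}$ on $\partial D$. The first case for $s^*\le s$ gives the bound $\Lambda|s-s^*|\le\Lambda|s-s'|$.
\item If $\|y\|>s\lambda$ and $s'<s$, the difference is $0$. The case $s'=0$ follows by letting $s'\to0$.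
\end{itemize}

\emph{The isotopy.} Let $A_s(y)=\frac\mu\lambda a_s(\frac\lambda\mu y)$ for $\|y\|\le\mu$ and $A_s(y)=y$ otherwise. This is the trick performed on the compressed disc: $A_0=\mathrm{id}$ and $A_1=P_\mu gP_\mu^{-1}$, while the speed of $A_s$ is at most $\frac\mu\lambda\Lambda$. Concatenate
\begin{enumerate}
\item[(1)] $P_{\mu'}$, with $\mu'$ running from $\lambda$ to $\mu$ (from $\mathrm{id}$ to $P_\mu$);
\item[(2)] $A_s\circ P_\mu$, $0\le s\le1$ (from $P_\mu$ to $P_\mu g$);
\item[(3)] $P_{\mu'}\circ g$, with $\mu'$ running from $\mu$ to $\lambda$ (from $P_\mu g$ to $g$).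
\end{enumerate}
This joins $\mathrm{id}$ to $g$, is jointly Lipschitz, and is the identity on $\partial D^+$. In (1) and (3) points move monotonically along rays. So in the coordinates the tracks have length at most $2\varepsilon+\frac\mu\lambda\Lambda+2\varepsilon\le5\varepsilon$ if $\mu$ is small enough. Doing this in all the sets $D^+$ simultaneously, and keeping the rest of $Y$ fixed, we join the given map to $\mathrm{id}$ by a Lipschitz isotopy of $Y$ with tracks of length at most $3\cdot5\varepsilon=15\varepsilon$.

\emph{Products.} Let $u=g_1\cdots g_{10}$ with $g_i$ of type $(*)$, and let $V^i$ be the isotopy just found from $\mathrm{id}$ to $g_i$. Concatenate $V^{10}_s$, $V^9_s\circ g_{10}$, $V^8_s\circ g_9g_{10}$, \dots, $V^1_s\circ g_2\cdots g_{10}$. Each of the ten pieces has tracks of length at most $15\varepsilon$.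
\end{proof}

\subsection{Factorization into ten maps}

\begin{lemma}\label{lem:factor}
For every $\varepsilon\in(0,\frac1{10})$ there is $\delta>0$ such that every PL homeomorphism $u$ of $Y$ with $\sup|u-\mathrm{id}|<\delta$ is a product of ten maps of type $(*)$.
\end{lemma}

The plan is to cut $Y$ into two caps and a grid of small boxes by horizontal circles and vertical segments, and to correct $u$ successively on the circles, on the segments, and on what remains. A map that fixes the whole grid pointwise and preserves each box and each cap factors at once into maps of type $(*)$. The delicate step is the first one: all circles must be corrected by a map that itself factors, and that moves points so little sideways that the vertical segments can still be corrected inside disjoint boxes. For this we use a second, finer grid near the circles.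

\paragraph{PL facts used.} A PL simple closed curve in $Y$ bounds two PL discs. The region between two disjoint PL simple closed curves in $Y$ is a PL annulus. A PL disc is cut by a PL arc with endpoints on the boundary and interior in the interior into two PL discs, and a PL annulus is cut into $m$ PL discs by $m\ge2$ disjoint PL arcs, each joining the two boundary curves and having its interior in the interior of the annulus. A PL homeomorphism between the boundaries of two PL discs extends to a PL homeomorphism of the discs. Consequently:
\begin{itemize}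
\item[(X)] \emph{If $\tau,\tau'$ are PL arcs in a PL disc $D$ with common endpoints in $\partial D$ and interiors in $\operatorname{int}D$, then every PL homeomorphism $\tau\to\tau'$ fixing the endpoints extends to a PL homeomorphism of $D$ that is the identity on $\partial D$.}
\end{itemize}
Indeed, $\tau$ cuts $D$ into two PL discs bounded by $\tau$ and one of the two arcs of $\partial D$ between the endpoints, and $\tau'$ does likewise. Extend separately over the two discs.

\begin{proof}[Proof of Lemma~\ref{lem:factor}]
\emph{Fixed data.} Choose the following, in this order.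
\begin{itemize}
\item Heights $-1+\varepsilon=z_1<\dots<z_n=1-\varepsilon$ with gaps at most $\varepsilon$. Let $C_i=\{z=z_i\}$.
\item \emph{Coarse points} $b_1,\dots,b_M\in E$ in cyclic order, $M\ge4$ even, with gaps at most $\varepsilon$; and disjoint closed arcs $B_j$ centered at $b_j$ of half-width $3\rho$, where $6\rho\le\varepsilon$.
\item A number $a>0$ such that the slabs $\{|z-z_i|\le2a\}$ are pairwise disjoint and contained in $\{|z|<1-\varepsilon/2\}$. In particular $2a<\varepsilon/2$, and each component of $Y\setminus\bigcup_iC_i$ contains points outside all these slabs. Let $\Sigma_i=\{|z-z_i|\le a\}$.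
\item \emph{Fine points} $e_1,\dots,e_m\in E$ in cyclic order, $m\ge4$ even, and disjoint closed arcs $I_k$ centered at $e_k$ of half-width $\nu$, such that every arc $I_k\cup[e_k,e_{k+1}]\cup I_{k+1}$ has length $<\rho$. In particular $\nu<\rho$.
\end{itemize}
Finally choose $\delta$ so small that $\sup|u-\mathrm{id}|<\delta$ implies that $u$ changes $z$ by less than $a/4$ everywhere, and changes $e$ by less than $\nu$ in arclength on $\{|z|\le1-\varepsilon/2\}$. The latter is possible because this set and its image lie in $\{|z|\le1-\varepsilon/2+a/4\}$, where $\Theta$ is bi-Lipschitz. Then the image of the north pole has height $>1-a/4>z_n+a/4$, and that of the south pole has height $<z_1-a/4$.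

\medskip
\emph{Step 1: a map $p$ that agrees with $u$ on all circles.}
Fix $i$, and put $c_k=\Theta(e_k,z_i)$ and $\tau_k^+=\Theta(\{e_k\}\times[z_i,z_i+a])$. The curve $u(C_i)$ lies in $\{|z-z_i|<a/4\}$. Its complement has the two components $u(\{z>z_i\})$ and $u(\{z<z_i\})$, which contain the images of the north and south pole, respectively. The connected set $\{z\ge z_i+a/4\}$ misses $u(C_i)$ and contains the image of the north pole, so it lies in $u(\{z>z_i\})$; we call this component the part \emph{above} $u(C_i)$. Likewise $\{z\le z_i-a/4\}$ lies in the other component, the part \emph{below} $u(C_i)$. Let $R^+$ be the closed PL annulus between $u(C_i)$ and $\{z=z_i+a\}$; see Figure~\ref{fig:slab}.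

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=1.05]
\foreach \x in {2,4,6} {\fill[gray!18] (\x-0.4,-1.6) rectangle (\x+0.4,1.6);}
\draw (0.4,1.6)--(7.6,1.6);
\draw (0.4,-1.6)--(7.6,-1.6);
\draw[dotted] (0.4,0.8)--(7.6,0.8);
\draw[dashed] (0.4,0)--(7.6,0);
\draw[thick] (0.4,-0.1)--(1.2,0.3)--(2.15,0.2)--(3,-0.25)--(3.9,-0.2)--(5,0.3)--(6.2,0.15)--(7,-0.25)--(7.6,-0.1);
\draw[thick,blue] (2.15,0.2)--(2.3,0.5)--(1.85,0.8)--(2,1.6);
\draw[thick,blue] (3.9,-0.2)--(3.75,0.3)--(4.2,0.8)--(4,1.6);
\draw[thick,blue] (6.2,0.15)--(5.85,0.5)--(6.1,0.8)--(6,1.6);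
\fill (2.15,0.2) circle (0.04) (3.9,-0.2) circle (0.04) (6.2,0.15) circle (0.04);
\node[above] at (2,1.6) {\small $e_k$};
\node[above] at (4,1.6) {\small $e_{k+1}$};
\node[above] at (6,1.6) {\small $e_{k+2}$};
\node at (3,0.95) {\small $F_k$};
\node at (5.05,0.95) {\small $F_{k+1}$};
\node[right] at (7.6,1.6) {\small $z_i+a$};
\node[right] at (7.6,0.8) {\small $z_i+\frac a2$};
\node[right] at (7.6,0) {\small $C_i$};
\node[right] at (7.6,-1.6) {\small $z_i-a$};
\node[left] at (0.4,-0.1) {\small $u(C_i)$};
\end{tikzpicture}
\caption{Part of the slab around a circle $C_i$ (dashed). The image $u(C_i)$ (thick black) stays close to $C_i$. Above it, the arcs $\beta_k^+$ (blue) start at the points $u(c_k)$, stay in the gray columns over the arcs $I_k$, end at height $z_i+a$ exactly over $e_k$, and cut the region above $u(C_i)$ into discs $F_k$. The map $p$ sends the straight box over $[e_k,e_{k+1}]$, between $C_i$ and height $z_i+a$, onto $F_k$.}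
\label{fig:slab}
\end{figure}

The arc $u(\tau_k^+)$ lies in $\{e\in\operatorname{int}I_k\}$. It starts at $u(c_k)$ at height $<z_i+\frac a4$, is otherwise above $u(C_i)$, and ends at height $>z_i+\frac34a$. Let $\beta_k^+$ follow it up to its first point $y_k$ of height $z_i+\frac a2$, and then follow a PL arc in the box $[I_k,[z_i+\frac a2,z_i+a]]$ from $y_k$ to $\Theta(e_k,z_i+a)$ with interior in the interior of that box. So $\beta_k^+$ is a simple PL arc in $\{e\in\operatorname{int}I_k\}$ that joins the two boundary curves of $R^+$ and has its interior in the interior of $R^+$, and the $\beta_k^+$ are pairwise disjoint. They cut $R^+$ into $m$ PL discs. Let $F_k$ be the disc whose boundary contains the top arc over $[e_k,e_{k+1}]$. It is bounded by this arc, by $\beta_k^+$ and $\beta_{k+1}^+$, and by the subarc of $u(C_i)$ between $u(c_k)$ and $u(c_{k+1})$ that contains no other $u(c_l)$. Since $m\ge3$, this subarc is the image under $u$ of the arc $[c_k,c_{k+1}]$ of $C_i$ over $[e_k,e_{k+1}]$.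

Define $p$ on the box $[[e_k,e_{k+1}],[z_i,z_i+a]]$ as a PL homeomorphism onto $F_k$ that is $\mathrm{id}$ on the top, $u$ on the bottom, and maps $\tau_k^+$ to $\beta_k^+$ and $\tau_{k+1}^+$ to $\beta_{k+1}^+$, consistently in $k$. Define $p$ below $C_i$ by the same construction upside down, with $\tau_k^-=\Theta(\{e_k\}\times[z_i-a,z_i])$, arcs $\beta_k^-$, and discs $F_k^-$ below $u(C_i)$. Do this for all $i$, and let $p=\mathrm{id}$ elsewhere. Then:
\begin{itemize}
\item[(p1)] $p$ is a PL homeomorphism of $Y$ that preserves each slab $\Sigma_i$, is the identity outside the slabs, and satisfies $p=u$ on every $C_i$.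
\item[(p2)] $p$ and $p^{-1}$ change $e$ by less than $\rho$. Indeed, $u$ changes $e$ by less than $\nu$ on $C_i$, so $\partial F_k$ lies in the box $\mathbb D_k=[I_k\cup[e_k,e_{k+1}]\cup I_{k+1},[z_i-a,z_i+a]]$. The connected set $Y\setminus\mathbb D_k$ misses $\partial F_k$ and contains the poles, which are not in $F_k$. Hence it misses $F_k$, that is, $F_k\subset\mathbb D_k$; likewise $F_k^-\subset\mathbb D_k$. So $p$ maps $[[e_k,e_{k+1}],[z_i-a,z_i+a]]\subset\mathbb D_k$ into $\mathbb D_k$, whose horizontal side is less than $\rho$.
\item[(p3)] $p$ maps $\tau_{ik}=\Theta(\{e_k\}\times[z_i-a,z_i+a])$ to the arc $\beta_k^-\cup\beta_k^+$, which has the same endpoints, fixed by $p$, and whose interior lies in the interior of $[I_k,[z_i-a,z_i+a]]$.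
\end{itemize}

\emph{The map $p$ is a product of three maps of type $(*)$.} By (p3) and (X) there is a PL homeomorphism $p'$, supported in the disjoint boxes $[I_k,[z_i-a,z_i+a]]$ (for all $i,k$) and preserving each of them, with $p'=p$ on all $\tau_{ik}$. The map $p'$ is of type $(*)$. The map $p''=p'^{-1}p$ preserves each slab and is the identity on all $\tau_{ik}$ and outside the open slabs $\{|z-z_i|<a\}$. So it permutes the components of $\{|z-z_i|<a\}\setminus\bigcup_k\tau_{ik}$ and fixes their boundaries pointwise. These components are determined by their boundaries, so $p''$ maps each box $[[e_k,e_{k+1}],[z_i-a,z_i+a]]$ onto itself and is the identity on its boundary. The boxes with $k$ even are pairwise disjoint, and so are those with $k$ odd, because $m$ is even. So $p''=p''_0p''_1$ with $p''_0,p''_1$ of type $(*)$, and $p=p'p''_0p''_1$.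

\medskip
\emph{Step 2: the map $v=p^{-1}u$.}
By (p1) the map $v$ fixes every $C_i$ pointwise, so it permutes the components of $Y\setminus\bigcup_iC_i$. Each component contains a point $x$ outside $\bigcup_i\{|z-z_i|\le2a\}$. As $u$ changes heights by less than $a/4$, the point $u(x)$ is in the same component and outside all $\Sigma_i$, so $v(x)=u(x)$. Thus $v$ maps each component onto itself; it preserves each cap and each band $\{z_i\le z\le z_{i+1}\}$.

For $1\le i\le n-1$ put $\tau'_{ij}=\Theta(\{b_j\}\times[z_i,z_{i+1}])$. On this segment $u$ changes $e$ by less than $\nu<\rho$, and $p^{-1}$ changes $e$ by less than $\rho$. So $v(\tau'_{ij})\subset\{e\in\operatorname{int}B_j\}$. The endpoints of $\tau'_{ij}$ are fixed by $v$, and the interior of $v(\tau'_{ij})$ is in the open band $\{z_i<z<z_{i+1}\}$. By (X) there is a PL homeomorphism $v'$, supported in the boxes $[B_j,[z_i,z_{i+1}]]$, preserving each and equal to the identity on their boundaries, with $v'=v$ on all $\tau'_{ij}$. Boxes with $i$ of the same parity are pairwise disjoint, so $v'$ is a product of two maps of type $(*)$.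

The map $w=v'^{-1}v$ fixes all $C_i$ and all $\tau'_{ij}$ pointwise and preserves the bands and the caps. As for $p''$ in Step 1, it maps each box $[[b_j,b_{j+1}],[z_i,z_{i+1}]]$ onto itself and is the identity on its boundary. Splitting these boxes by the parities of $i$ and $j$ ($M$ is even), we see that $w$ is a product of four maps of type $(*)$ supported in boxes and one supported in the two caps.

\medskip
Altogether $u=p\,v=p'p''_0p''_1\,v'\,w$ is a product of $1+2+2+5=10$ maps of type $(*)$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:short}]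
Given $\eta>0$, take $\varepsilon=\min(\eta/150,\frac1{20})$ and let $\delta$ be as in Lemma~\ref{lem:factor}. If $u$ is a PL homeomorphism of $Y$ with $\sup|u-\mathrm{id}|<\delta$, then $u$ is a product of ten maps of type $(*)$, and Lemma~\ref{lem:discs} joins it to $\mathrm{id}$ by a Lipschitz isotopy with tracks of length at most $150\varepsilon\le\eta$.
\end{proof}

This completes the proof of Theorem~\ref{thm:C}.

\begin{thebibliography}{9}

\bibitem{HKO}
Stanislav Hencl, Aleksis Koski and Jani Onninen,
\emph{Sobolev homeomorphic extensions from two to three dimensions},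
arXiv:2112.14767 (2021).

\bibitem{Moise}
Moise,
\emph{Geometric Topology in Dimensions 2 and 3}.

\bibitem{Rolfsen}
Rolfsen,
\emph{Knots and Links}.

\end{thebibliography}

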